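# Recovering a finite set of primes from its word metric on $\mathbb Z$

## Word metrics on $\mathbb Z$ and coarse maps between them

Throughout, $\mathcal P$ is the set of primes and $0\in\mathbb N$.

**Definition 1 (monoid and word metric).** Let $Q$ be a non-empty finite set of integers $\ge 2$. Let $Q^{\ast}$ be the set of all products of powers of elements of $Q$, including the empty product $1$. The word length $\ell_Q(n)$ of $n\in\mathbb Z$ is the least number of elements of $\{\pm s: s\in Q^{\ast}\}$, counted with multiplicity, that add up to $n$. Put $d_Q(n,m)=\ell_Q(n-m)$.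

If $Q\subset\mathcal P$, then $Q^{\ast}$ consists of the positive integers all of whose prime factors lie in $Q$. For example, $\ell_{\{2\}}(7)=2$, because $7=8-1$ and $7$ is not $\pm$ a power of $2$. Also $\ell_{\{2\}}(5)=2$, since $5=4+1$, while $\ell_{\{5\}}(5)=1$.

The following rules are immediate and will be used without comment. We have $\ell_Q(n+m)\le\ell_Q(n)+\ell_Q(m)$ and $\ell_Q(-n)=\ell_Q(n)$, so $d_Q$ is a translation-invariant metric. Since $1\in Q^{\ast}$, we have $\ell_Q(n)\le|n|$. For $s\in Q^{\ast}$ we have $\ell_Q(sn)\le \ell_Q(n)$, and for $m\in\mathbb Z$ we have $\ell_Q(mn)\le|m|\,\ell_Q(n)$.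

The metric $d_Q$ induces a coarse structure on $\mathbb Z$: the family of sets $E\subset\mathbb Z\times\mathbb Z$ on which $d_Q$ is bounded. The group $\mathbb Z$ with addition and this coarse structure is a coarse group, written $(\mathbb Z,\mathcal E_{Cay(Q^{\ast})})$. Nathanson showed that for a non-empty finite set $Q$ of primes $d_Q$ is unbounded, so these coarse groups are non-trivial. We only need the maps between them, and these can be described by the metrics.

**Definition 2 (coarse maps).** Let $d,d'$ be two of these metrics on $\mathbb Z$. A map $f\colon(\mathbb Z,d)\to(\mathbb Z,d')$ is *controlled* if for every $R\ge0$ there is $S\ge0$ with $d(x,y)\le R\Rightarrow d'(f(x),f(y))\le S$. It is a *coarse homomorphism* if it is controlled and there is $C\ge 0$ with $d'(f(a+b),f(a)+f(b))\le C$ for all $a,b$. It is a *coarse isomorphism* if it is a coarse homomorphism admitting a controlled map $g\colon(\mathbb Z,d')\to(\mathbb Z,d)$ such that $g\circ f$ and $f\circ g$ are at uniformly bounded distance from the identity maps. Two of our coarse groups are coarsely isomorphic if there is a coarse isomorphism between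 them.

We write $u\simeq v$ if two quantities are at uniformly bounded distance in the metric at hand.

*Example.* Let $Q=\{p\}$ with $p$ prime. Multiplication $M_p(n)=pn$ is additive and satisfies $\ell_Q(pn)\le\ell_Q(n)$, so it is a coarse homomorphism of $(\mathbb Z,d_Q)$. It is a coarse isomorphism, with $g(n)=\lfloor n/p\rfloor$. To see that $g$ is controlled, it is enough to move $x$ by one generator $s=p^k$. If $k\ge1$ then $g(x+s)-g(x)=p^{k-1}$ has length $1$, and if $k=0$ the difference is $0$ or $1$. Finally $g(pn)=n$ and $0\le n-p\,g(n)\le p-1$. So the "inverse" of a coarse isomorphism need not be additive, and $M_p$ is coarsely invertible although it is not surjective.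

**Definition 3 (independence, and the number $k_p$).** A non-empty finite set $Q$ of integers $\ge2$ is *independent* if its elements are multiplicatively independent, that is, $\prod_{q\in Q}q^{c_q}=1$ with $c_q\in\mathbb Z$ forces all $c_q=0$. For a prime $p$ put
$$Q(p)=\{q\in Q:p\nmid q\},\qquad k_p(Q)=|Q(p)|.$$

Finite non-empty sets of primes are independent by unique factorization, and for them $k_p(Q)=|Q\setminus\{p\}|$. The set $\{6,10,15\}$ is also independent: if $6^a10^b15^c=1$, then the exponents of $2,3,5$ give $a+b=a+c=b+c=0$, so $a=b=c=0$. Here $k_2=1$ (only $15$ is odd) and $k_7=3$. The set $\{4,8\}$ is not independent, since $4^3=8^2$.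

## Which sets of primes give coarsely isomorphic groups?

The problem, from Leo Schäfer and Federico Vigolo, "On a coarse invertibility spectrum for coarse groups", arXiv:2404.08536 (2024), is this. Given non-empty finite $Q_1,Q_2\subset\mathcal P$, is it the case that $(\mathbb Z,\mathcal E_{Cay(Q_1^{\ast})})$ and $(\mathbb Z,\mathcal E_{Cay(Q_2^{\ast})})$ are coarsely isomorphic if and only if $Q_1=Q_2$? In plain words: if we see the coarse group only up to bounded errors, can we read off the primes? The answer is yes.

**Theorem 1.** Let $Q_1,Q_2$ be independent and $p$ a prime. Suppose there are coarse homomorphisms $f\colon(\mathbb Z,d_{Q_1})\to(\mathbb Z,d_{Q_2})$ and $g\colon(\mathbb Z,d_{Q_2})\to(\mathbb Z,d_{Q_1})$ with $g\circ f$ at bounded distance from the identity. Then $k_p(Q_1)\le k_p(Q_2)$.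

**Theorem 2.** For non-empty finite $Q_1,Q_2\subset\mathcal P$, the coarse groups $(\mathbb Z,\mathcal E_{Cay(Q_1^{\ast})})$ and $(\mathbb Z,\mathcal E_{Cay(Q_2^{\ast})})$ are coarsely isomorphic if and only if $Q_1=Q_2$.

**Theorem 3.**
1. Let $Q_1,Q_2$ be non-empty finite sets of primes for which $f,g$ as in Theorem 1 exist (the first coarse group is a coarse retract of the second). Then $Q_1=Q_2$ or $|Q_1|<|Q_2|$.
2. If $Q_1,Q_2$ are independent sets whose coarse groups are coarsely isomorphic, then $|Q_1|=|Q_2|$, and for every prime $p$ the sets $Q_1$ and $Q_2$ contain equally many multiples of $p$.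

**Theorem 1 implies Theorems 2 and 3.** We first check that a controlled inverse $g$ of a coarse isomorphism $f$ is itself a coarse homomorphism. We have $f(g(a)+g(b))\simeq f(g(a))+f(g(b))\simeq a+b$. Apply the controlled map $g$ and use $g\circ f\simeq\mathrm{id}$ to get $g(a)+g(b)\simeq g(a+b)$. So if the two coarse groups are coarsely isomorphic, Theorem 1 applies in both directions, and
$$k_p(Q_1)=k_p(Q_2)\quad\text{for every prime }p. \tag{1}$$

*Theorem 2.* If $Q_1=Q_2$, the identity is a coarse isomorphism. Conversely, (1) says $|Q_1\setminus\{p\}|=|Q_2\setminus\{p\}|$ for all $p$. A prime $p\notin Q_1\cup Q_2$ gives $|Q_1|=|Q_2|=:r$. Then $p\in Q_1\iff k_p(Q_1)=r-1\iff k_p(Q_2)=r-1\iff p\in Q_2$. Hence $Q_1=Q_2$. So the numbers $k_p(Q)$ are coarse-isomorphism invariants, and they determine a finite set of primes.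

*Theorem 3, part 1.* Theorem 1 gives $|Q_1\setminus\{p\}|\le|Q_2\setminus\{p\}|$ for all $p$. A prime outside $Q_1\cup Q_2$ gives $|Q_1|\le|Q_2|$. If equality holds and $p\in Q_2$, then $|Q_1\setminus\{p\}|\le|Q_2|-1=|Q_1|-1$, so $p\in Q_1$. Thus $Q_2\subseteq Q_1$, and since the sizes agree, $Q_1=Q_2$.

*Theorem 3, part 2.* By (1) with a prime dividing no element of $Q_1\cup Q_2$, we get $|Q_1|=|Q_2|$. The number of multiples of $p$ in $Q_i$ is $|Q_i|-k_p(Q_i)$, which by (1) is the same for $i=1,2$. $\square$

All the work is now in Theorem 1. Before that we look at small cases.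

## Unit equations, and why the identity map is not an isomorphism

To bound lengths from below we need one theorem from number theory, used as a black box (Evertse 1984, *Compositio Math.* 53; van der Poorten–Schlickewei 1991; Evertse–Schlickewei–Schmidt, *Ann. of Math.* 155 (2002)).

**Unit equation theorem.** If $\Gamma\subset\mathbb Q^{\times}$ is a finitely generated subgroup and $n\ge1$, then $x_1+\dots+x_n=1$ has only finitely many solutions $x_i\in\Gamma$ with no vanishing non-empty subsum.

We use it in the following homogeneous form.

**Consequence (U).** Let $\Gamma\subset\mathbb Q^\times$ be finitely generated with $-1\in\Gamma$. For each $N$ there is a finite set $\Phi_N\subset\Gamma$ such that whenever $u_1+\dots+u_n=0$ with $1\le n\le N$, $u_i\in\Gamma$, and no proper non-empty subsum vanishes, all ratios $u_i/u_j$ lie in $\Phi_N$.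

*Proof.* Since $u_1\ne0$, we have $n\ge2$. Put $x_i=-u_i/u_n\in\Gamma$ for $i<n$. Then $x_1+\dots+x_{n-1}=1$, and a vanishing non-empty subsum of the $x_i$ would be a vanishing proper subsum of the $u_i$. So the $x_i$ take finitely many values, hence so do all $u_i/u_j$. There are only finitely many $n\le N$. $\square$

Every vanishing finite sum can be partitioned into such *minimal* vanishing subsums: split off a vanishing non-empty subsum of least size and repeat. For example, with $\Gamma=\langle-1,2,3\rangle$ the sum $3-2-1+9-9=0$ splits as $(3-2-1)+(9-9)$. The theorem controls ratios inside one part and says nothing across parts.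

Here is a first use. Compare $Q_1=\{2\}$ and $Q_2=\{2,3\}$ through the identity map $f(n)=n$. It is controlled, since $\{2\}^{\ast}\subset\{2,3\}^{\ast}$, so it is a coarse homomorphism. Is it a coarse isomorphism? If it had a controlled inverse $g$, then $g=g\circ f\simeq\mathrm{id}$ in $d_{\{2\}}$. Since $\ell_{\{2,3\}}(3^n)=1$, the number $\ell_{\{2\}}(g(3^n)-g(0))$ would be bounded, hence so would $\ell_{\{2\}}(3^n)$. But suppose $\ell_{\{2\}}(3^n)\le R$, say $3^n-\sum_i\varepsilon_i2^{a_i}=0$ with $\varepsilon_i=\pm1$ and at most $R$ terms in the sum. The minimal subsum containing $3^n$ contains another term $\pm2^{a}$, so $\pm3^n/2^{a}\in\Phi_{R+1}$, and this ratio determines $n$. So only finitely many $n$ are possible for each $R$, a contradiction.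

This rules out the identity map only. A coarse isomorphism could be any other map, so we need an invariant.

## Multiplication by $p$ and the case of one prime

The additive structure offers a natural one. If $f$ is a coarse homomorphism with constant $C$, then $f(px)\simeq pf(x)$. Indeed $d(f((j+1)x),f(jx)+f(x))\le C$ for $j=1,\dots,p-1$, and translation invariance lets us add these up to
$$d(f(px),pf(x))\le(p-1)C. \tag{2}$$
Also, taking $a=b=0$ in the definition gives $\ell(f(0))\le C$. So coarse isomorphisms respect multiplication by $p$, and it is sensible to ask for which $p$ one can divide by $p$ coarsely. Consider the condition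

$(I_p)$: for every $R$ there is $S$ such that $\ell_Q(px)\le R$ implies $\ell_Q(x)\le S$.

It is invariant under coarse isomorphism. Suppose it holds for $Q_1$, let $f,g$ be coarse inverses as before, and let $\ell_{Q_2}(py)\le R$. Since $g$ is a coarse homomorphism, $\ell_{Q_1}(g(py))$ is bounded in terms of $R$. By (2) so is $\ell_{Q_1}(p\,g(y))$. Hence $\ell_{Q_1}(g(y))$ is bounded by $(I_p)$ for $Q_1$, hence so is $\ell_{Q_2}(f(g(y)))$, and then $\ell_{Q_2}(y)$.

One would hope that for a set of primes $(I_p)$ holds exactly when $p\in Q$. Let us test this.

If $Q=\{p\}$, then $(I_p)$ holds, because the controlled map $g(n)=\lfloor n/p\rfloor$ has $g(0)=0$ and $g(px)=x$.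

If $Q\subset\mathcal P$ contains a prime $q\ne p$, then $(I_p)$ fails, whether or not $p\in Q$. Put $s=q^{(p-1)b}$. By Fermat, $s\equiv1\bmod p$, so $x=(s-1)/p$ is an integer, and $px=s-1$ has length at most $2$. We claim $\ell_Q(x)\to\infty$ as $b\to\infty$. Suppose $x=\sum_j\delta_jt_j$ with $t_j\in Q^{\ast}$, $\delta_j=\pm1$ and at most $R$ terms. Then
$$s-1-\sum_jp\,\delta_jt_j=0$$
is a vanishing sum of at most $R+2$ elements of $\Gamma=\langle-1,p,Q\rangle$. Look at the minimal subsum containing $s$. If it contains $-1$, then $-s\in\Phi_{R+2}$, which allows finitely many $b$. If not, then $s=p\sum_{j\in J}\delta_jt_j$ for some $J$, which is impossible because $p\nmid s$. So for each $R$ only finitely many $b$ have $\ell_Q(x)\le R$.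

For instance, with $Q=\{2,3\}$ and $p=2$ the numbers $x=(3^b-1)/2=1,4,13,40,\dots$ have unbounded length, while $2x=3^b-1$ has length at most $2$.

So for sets of primes, $(I_p)$ holds if and only if $Q=\{p\}$. This answers the problem whenever one of the sets is a singleton. It also shows where the approach stops: as soon as $|Q_1|,|Q_2|\ge2$, condition $(I_p)$ fails for every $p$ on both sides, and $\{2,3\}$ and $\{2,5\}$ look the same.

The computation shows more than it used. Each $q\in Q$ not divisible by $p$ produces a one-parameter family of "approximate $p$-torsion": elements $x$ with $px$ short and $x$ long. Several such $q$ produce a family with $k_p(Q)$ parameters. The plan is to replace the question whether there is approximate $p$-torsion by the question how many parameters it has.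

## The approximate $p$-torsion elements $x_b$

Fix a prime $p$ and an independent set $Q$, and let $k=k_p(Q)$. Identify $\mathbb N^k$ with $\mathbb N^{Q(p)}$ and use the norm $|b|=\sum_q|b_q|$, also for differences. For $b\in\mathbb N^k$ put
$$s_b=\prod_{q\in Q(p)}q^{(p-1)b_q}\in Q^{\ast},\qquad x_b=\frac{s_b-1}{p}.$$
By Fermat $s_b\equiv1\bmod p$, so $x_b\in\mathbb Z$. We have $s_0=1$, $x_0=0$, and $px_b=s_b-s_0$, so $\ell_Q(px_b)\le2$.

*Example.* Let $Q=\{2,3\}$. For $p=2$, $k=1$ and $x_b=(3^b-1)/2$. For $p=5$, $k=2$ and $s_b=16^{b_1}81^{b_2}$, so $x_{(1,0)}=3$, $x_{(0,1)}=16$ and $x_{(1,1)}=(1296-1)/5=259$.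

The lemma says three things: nearby parameters give nearby elements; the $x_b$ generate all approximate $p$-torsion; and there are no relations among them up to bounded error except the obvious ones, namely $px_b\simeq0$, $x_b\simeq x_{b'}$ for $b$ near $b'$, and $x_b\simeq0$ for $b$ near $0$. Below, $\varepsilon_i,\delta_j\in\{\pm1\}$.

**Lemma 1.**
(a) For every $D$ there is $L$ such that $|b-b'|\le D$ implies $\ell_Q(x_b-x_{b'})\le L$.
(b) For every $R$ there is $R'$ such that if $\ell_Q(px)\le R$, then $x=\sum_{i\le a}\varepsilon_ix_{b_i}+e$ with $a\le R'$ and $\ell_Q(e)\le R'$.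
(c) For all $a_0,R$ there is $D$ such that if $a\le a_0$ and $\ell_Q\bigl(\sum_{i\le a}\varepsilon_ix_{b_i}\bigr)\le R$, then $\{1,\dots,a\}$ can be partitioned into blocks $I$ with $|b_i-b_{i'}|\le D$ for $i,i'\in I$, each block satisfying either $\sum_{i\in I}\varepsilon_i\equiv0\pmod p$, or $|b_i|\le D$ for all $i\in I$.

**Proof of (a): take out the common factor.** Let $h=\prod_{q\in Q(p)}q^{(p-1)\min(b_q,b'_q)}\in Q^{\ast}$ and write $s_b=hu$, $s_{b'}=hu'$. The exponents in $u$ and in $u'$ add up to at most $(p-1)D$, so $u,u'\le(\max Q)^{(p-1)D}$. Since $p\mid s_b-s_{b'}=h(u-u')$ and $p\nmid h$, we get $p\mid u-u'$. So $x_b-x_{b'}=h\cdot\frac{u-u'}p$ is a sum of $|u-u'|/p$ terms $\pm h$, and this number is bounded in terms of $D$.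

**Proof of (b): divide each term by $p$ as well as possible.** Write $px=\sum_i\varepsilon_it_i$ with $t_i\in Q^{\ast}$ and at most $R$ terms.

If $p\mid t_i$, then since $p$ is prime some factor $q\in Q$ of $t_i$ is divisible by $p$. So $t_i=qt'$ with $t'\in Q^{\ast}$, and $t_i/p=(q/p)t'$ has length at most $q/p\le\max Q$.

If $p\nmid t_i$, then $t_i=\prod_{q\in Q(p)}q^{a_q}$. Divide each $a_q$ by $p-1$ with remainder, $a_q=(p-1)b_q+r_q$ with $0\le r_q\le p-2$. This gives $t_i=\tau_is_{b_i}$ with $\tau_i=\prod q^{r_q}$ and $1\le\tau_i\le T:=\prod_{q\in Q(p)}q^{p-2}$.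

Let $pe_1$ be the contribution of the terms of the first kind, so $\ell_Q(e_1)\le R\max Q$. Substituting $s_b=1+px_b$ gives
$$px=p\sum\varepsilon_i\tau_ix_{b_i}+\sigma+pe_1,\qquad\sigma=\sum\varepsilon_i\tau_i,$$
both sums being over the $i$ with $p\nmid t_i$. Hence $p\mid\sigma$, and
$$x=\sum\varepsilon_i\tau_ix_{b_i}+\bigl(e_1+\sigma/p\bigr),\qquad\ell_Q(\sigma/p)\le|\sigma|/p\le RT.$$
Repeat each $x_{b_i}$ exactly $\tau_i$ times. There are at most $RT$ summands, so $R'=RT+R\max Q$ works.

*A numerical check of (b).* For $Q=\{2,3\}$, $p=5$, $x=7$ we have $5x=35=32+3$. Here $32=2\cdot16$ has $\tau=2$, $b=(1,0)$, and $3$ has $\tau=3$, $b=0$. So $\sigma=5$ and $x=2x_{(1,0)}+3x_0+1=6+0+1$.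

**Proof of (c): clear the denominator and use (U).** Write $\sum_i\varepsilon_ix_{b_i}=\sum_j\delta_jt_j$ with $t_j\in Q^{\ast}$ and at most $R$ terms on the right. Multiplying by $p$ gives
$$\sum_i\varepsilon_is_{b_i}-\sum_i\varepsilon_is_0-\sum_jp\,\delta_jt_j=0,$$
a vanishing sum of at most $2a_0+R$ elements of $\Gamma=\langle-1,p,Q\rangle$. Partition it into minimal vanishing subsums. By (U), ratios inside a subsum lie in a finite set $\Phi$ depending only on $Q,p,a_0,R$. By multiplicative independence $s_b/s_{b'}=\prod q^{(p-1)(b_q-b'_q)}$ determines $b-b'$. So there is $D$ such that $s_b/s_{b'}\in\pm\Phi$ implies $|b-b'|\le D$.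

For each subsum let $I$ be the set of those $i$ whose term $\varepsilon_is_{b_i}$ from the first sum lies in it. The non-empty sets $I$ are the blocks. They partition $\{1,\dots,a\}$, and $|b_i-b_{i'}|\le D$ for $i,i'\in I$. If the subsum contains a term $-\varepsilon_{i'}s_0$ of the second sum, then $|b_i|=|b_i-0|\le D$ for all $i\in I$. Otherwise the subsum reads $\sum_{i\in I}\varepsilon_is_{b_i}=p\sum_{j\in J}\delta_jt_j$ for some $J$, and reduction modulo $p$ gives $\sum_{i\in I}\varepsilon_i\equiv0$. $\square$

## The ultrapower and the vector space $V_Q$

Lemma 1 describes a vector space over $\mathbb F_p$ up to bounded errors. Ultrapowers let us turn bounded errors into equalities. Fix a non-principal ultrafilter on $\mathbb N$. "For almost all $j$" means for all $j$ in some set of the ultrafilter. For a set $X$, ${}^{\ast}X$ is the set of sequences $(x^{(j)})_{j\in\mathbb N}$ in $X$ modulo equality for almost all $j$. Functions and relations extend componentwise, and we drop the star from extended functions such as $\ell_Q$, $f$, $b\mapsto x_b$. A set $A\subset{}^{\ast}X$ is *internal* if it comes from a sequence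 of sets $A^{(j)}\subset X$, with $[x^{(j)}]\in A$ if and only if $x^{(j)}\in A^{(j)}$ for almost all $j$. Internal functions are defined likewise. An internal set is *hyperfinite* if the $A^{(j)}$ can be taken finite, and then it has an internal cardinality $[\,|A^{(j)}|\,]\in{}^{\ast}\mathbb N$. We recall three facts.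

*Transfer (the theorem of Łoś).* A first-order statement about internal objects holds in the ultrapower if and only if it holds for almost all components. In particular the usual rules for counting finite sets hold for internal cardinalities, and an internal ${}^{\ast}\mathbb N$-valued function on a non-empty hyperfinite internal set attains a maximum.

*Finite elements.* Call $\xi\in{}^{\ast}\mathbb N$ finite if $\xi\le C$ for a standard integer $C$, and infinite otherwise. A finite $\xi$ is itself standard, since one of the finitely many sets $\{j:\xi^{(j)}=c\}$, $c\le C$, belongs to the ultrafilter. For the same reason, any choice among a fixed finite number of possibilities, made for each $j$, is constant for almost all $j$. The class of the sequence $(j)_j$ is infinite.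

*Finiteness is not internal.* The set $\mathbb N\subset{}^{\ast}\mathbb N$ is not internal. By transfer a non-empty internal subset of ${}^{\ast}\mathbb N$ with an upper bound has a largest element, but $\mathbb N$ is bounded above by any infinite element and has no largest element. So care is needed when we want one standard bound for many finite quantities.

**Definition 4.** Let $B_Q=\{x\in{}^{\ast}\mathbb Z:\ell_Q(x)\text{ finite}\}$, a subgroup of ${}^{\ast}\mathbb Z$, and
$$A_Q={}^{\ast}\mathbb Z/B_Q,\qquad V_Q=\{\alpha\in A_Q:p\alpha=0\}.$$
For $b,b'\in{}^{\ast}\mathbb N^k$ write $b\sim b'$ if $|b-b'|$ is finite. Let $E_Q={}^{\ast}\mathbb N^k/{\sim}$, and let $0\in E_Q$ be the class of the finite $b$'s.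

The group $V_Q$ is an $\mathbb F_p$-vector space. For $k=1$ and $N$ infinite, the elements $N$ and $N+7$ represent the same non-zero class in $E_Q$, and $N$ and $2N$ represent different ones. If $k=0$, then $E_Q=\{0\}$.

**Lemma 2.** The element $[x_b]\in V_Q$ depends only on the $\sim$-class of $b$ and is $0$ if $b$ is finite. The vectors $[x_b]$, one for each class in $E_Q\setminus\{0\}$, form a basis of $V_Q$.

*Proof.* By transfer $\ell_Q(px_b)\le2$, so $[x_b]\in V_Q$. If $b\sim b'$, then $|b-b'|\le D$ with $D$ standard, and transfer of Lemma 1(a) gives $\ell_Q(x_b-x_{b'})\le L$ with $L$ standard, so $[x_b]=[x_{b'}]$. If $b$ is finite, then $[x_b]=[x_0]=0$.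

The vectors span. If $p[x]=0$, then $\ell_Q(px)\le R$ for a standard $R$. Transfer of Lemma 1(b) gives $x=\sum_{i\le a}\varepsilon_ix_{b_i}+e$ with $a\le R'$, so $a$ is standard, and with $\ell_Q(e)\le R'$. Hence $[x]=\sum_{i\le a}\varepsilon_i[x_{b_i}]$.

They are independent. Let $\sum_ic_i[x_{b_i}]=0$ be a finite sum with $0\le c_i<p$ and the $b_i$ in distinct non-zero classes. Apply transfer of Lemma 1(c) to the sum with $c_i$ copies of $x_{b_i}$, all with sign $+1$. It has finitely many terms and finite length, so we get blocks with a standard $D$. Each block has finite diameter, so it consists of copies of a single $b_i$. No $b_i$ is finite, so every block has cardinality $\equiv0\bmod p$. The $c_i$ copies of $b_i$ form a union of blocks, hence $p\mid c_i$, that is, $c_i=0$. $\square$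

A coarse homomorphism $f$ as in Theorem 1 will induce an injective linear map $V_{Q_1}\to V_{Q_2}$. Is $\dim V_{Q_1}\le\dim V_{Q_2}$ enough? It is not: for every $k\ge1$ the dimension is the cardinality of the continuum. It is at most this, because there are only continuum many sequences in $\mathbb N^k$. It is at least this: for real $r>0$ let $N_r$ be the class of $(\lfloor rj\rfloor)_j$. For $r\neq r'$ the components of $N_r$ and $N_{r'}$ differ by at least $|r-r'|j-1\to\infty$, and $\lfloor rj\rfloor\to\infty$. So the points $(N_r,0,\dots,0)$ lie in distinct non-zero classes of $E_Q$. As a bare vector space $V_Q$ forgets $k$.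

What remembers $k$ is the geometry of the index set: a ball of radius $n$ in $\mathbb N^k$ has about $n^k$ points. So we must show that the linear map moves basis indices in a Lipschitz way and, because it has a left inverse, does not collapse them too much. The difficulty is that a basis vector need not go to a basis vector, but to a combination of several, and terms can cancel. The remedy has two parts: look at indices only up to errors of size $Cn$, for a well-chosen infinite $n$, and work near an index whose image has as many terms as possible.

## Blurring the index set at an infinite scale $n$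

For $\alpha\in V_Q$ let $\operatorname{supp}\alpha\subset E_Q\setminus\{0\}$ be its finite support in the basis of Lemma 2.

**Definition 5.** Let $n\in{}^{\ast}\mathbb N$ be infinite. For $b,b'\in{}^{\ast}\mathbb N^k$ write $b\approx_nb'$ if $|b-b'|\le Cn$ for some standard $C$. This is an equivalence relation coarser than $\sim$. Let $E_{Q,n}$ be the quotient, $[b]_n$ the class of $b$, $0_n$ the class of $0$, and
$$\pi_n\colon V_Q\to\mathbb F_p[E_{Q,n}]/\mathbb F_p[0_n]$$
the linear map sending the basis vector $[x_b]$ to $[b]_n$.

The target has the classes $\ne0_n$ as a basis, and supports there refer to this basis. We have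
$$\pi_n[x_b]=[b]_n\ \text{ for all }b, \tag{3}$$
also for finite $b$, where both sides are $0$. The symbol $[b]_n$ is $0$ in the quotient exactly when $|b|\le Cn$ for a standard $C$. By linearity $\operatorname{supp}\pi_n\alpha$ is contained in the image of $\operatorname{supp}\alpha$ in $E_{Q,n}$, so $|\operatorname{supp}\pi_n\alpha|\le|\operatorname{supp}\alpha|$.

*Example.* Let $k=1$, $b=n^2$ and $b'=n^2+n$. Then $b\not\sim b'$, so $\alpha=[x_b]-[x_{b'}]\ne0$, but $b\approx_nb'$ and $\pi_n\alpha=0$. Also $\pi_n[x_n]=0$, while $\pi_n[x_{n^2}]\ne0$. Thus blurring can make support points disappear, by merging and by absorption into $0_n$.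

## Words, and how they move along a path

From here on let $f,g$ be as in Theorem 1, fix $p$, and put $k_i=k_p(Q_i)$. We write $x_b$ with $b\in\mathbb N^{k_1}$ for the elements belonging to $Q_1$ and $x_y$ with $y\in\mathbb N^{k_2}$ for those belonging to $Q_2$. If $k_1=0$ there is nothing to prove, so let $k_1\ge1$.

**The induced linear maps.** Put $\varphi([x])=[f(x)]$ and $\psi([y])=[g(y)]$. Because $f$ and $g$ are controlled, these are well-defined maps $A_{Q_1}\to A_{Q_2}$ and $A_{Q_2}\to A_{Q_1}$. Because $f,g$ are additive up to bounded error, they are homomorphisms. Because $g\circ f$ is at bounded distance from the identity, $\psi\varphi=\mathrm{id}$. They restrict to linear maps between $V_{Q_1}$ and $V_{Q_2}$, and $\varphi$ is injective.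

**Words.** The aim is to describe $f(x_b)$ by boundedly many points of $\mathbb N^{k_2}$. Let $C_f$ be the additivity constant of $f$. Since $\ell_{Q_1}(px_b)\le2$ and $f$ is controlled, $d_{Q_2}(f(px_b),f(0))$ is uniformly bounded. Since $\ell_{Q_2}(f(0))\le C_f$, so is $\ell_{Q_2}(f(px_b))$, and by (2) so is $\ell_{Q_2}(pf(x_b))$. By Lemma 1(b) for $Q_2$ there is a standard $R'\ge1$ such that for every $b\in\mathbb N^{k_1}$ we can fix a *word* $W(b)=((\varepsilon_i,y_i))_{i\le a(b)}$ with $a(b)\le R'$, $\varepsilon_i=\pm1$, $y_i\in\mathbb N^{k_2}$ and
$$\ell_{Q_2}\Bigl(f(x_b)-\sum_{W(b)}\varepsilon_ix_{y_i}\Bigr)\le R'. \tag{4}$$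
The pairs $(\varepsilon_i,y_i)$ are the *letters* of $W(b)$, with sign $\varepsilon_i$ and position, or point, $y_i$. In the same way, enlarging $R'$, fix for every $y\in\mathbb N^{k_2}$ a word $W'(y)$ of length $\le R'$ with points in $\mathbb N^{k_1}$ that represents $g(x_y)$ up to $d_{Q_1}$-error $R'$.

*Example.* For the identity $f\colon(\mathbb Z,d_{\{2\}})\to(\mathbb Z,d_{\{2,3\}})$ and $p=5$ we have $f(x_b)=(16^b-1)/5$, so we may take $W(b)=((+1,(b,0)))$. We could also add the two letters $(+1,y)$ and $(-1,y)$ for any $y$, because the sum in (4) does not change. So words are not canonical, and they may contain irrelevant letters.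

The maps $W,W'$ extend to the ultrapowers. For $b\in{}^{\ast}\mathbb N^{k_1}$ the word $W(b)$ has standard length $\le R'$ and points in ${}^{\ast}\mathbb N^{k_2}$, and (4) gives
$$\varphi[x_b]=\sum_{W(b)}\varepsilon_i[x_{y_i}]. \tag{5}$$
By Lemma 2, every class in $\operatorname{supp}\varphi[x_b]$ is represented by a point of $W(b)$, and $|\operatorname{supp}\varphi[x_b]|\le R'$. The same holds for $\psi[x_y]$ and $W'(y)$.

When $b$ moves to a neighbor, Lemma 1(c) matches the letters of the two words in blocks. We cannot follow a single letter along a path, since a block may consist of two letters of opposite sign in the same word, which are then matched to nothing. The following lemma follows whole connected clusters instead.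

**Lemma 3.** There is a standard $c$ such that for all $n\ge1$ and $b,b'\in\mathbb N^{k_1}$ with $|b-b'|\le n$, the disjoint union $W(b)\sqcup W(b')$ can be partitioned into blocks whose points have mutual distance $\le cn$, each block either having all its points of norm $\le cn$, or being *balanced*: the sum of the signs of its members in $W(b)$ is congruent mod $p$ to the sum of the signs of its members in $W(b')$.

**Step 1: neighbors.** Let $|b-b'|=1$. By Lemma 1(a) for $Q_1$ and control of $f$, $\ell_{Q_2}(f(x_b)-f(x_{b'}))$ is uniformly bounded. By (4) so is $\ell_{Q_2}\bigl(\sum_{W(b)}\varepsilon_ix_{y_i}-\sum_{W(b')}\varepsilon'_ix_{y'_i}\bigr)$. Apply Lemma 1(c) for $Q_2$ with $a_0=2R'$ and with the signs $\varepsilon_i$ and $-\varepsilon'_i$. We get a uniform $D_0\ge1$ and a partition of $W(b)\sqcup W(b')$ into blocks of diameter $\le D_0$, each either *near*, meaning all its points have norm $\le D_0$, or balanced.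

**Step 2: a path and its graph.** For general $b,b'$: if $b=b'$, pair each letter with its copy, which gives balanced blocks of diameter $0$. Otherwise, changing one coordinate by one unit at a time, choose a path $b=b_0,\dots,b_l=b'$ in $\mathbb N^{k_1}$ with $1\le l\le n$ and $|b_j-b_{j+1}|=1$. For $j<l$ let $\mathcal P_j$ be the partition of $W(b_j)\sqcup W(b_{j+1})$ from Step 1. Form a graph whose vertices are the letters of $W(b_0),\dots,W(b_l)$, regarded as disjoint; level $j$ consists of the letters of $W(b_j)$. Join two distinct vertices whenever for some $j<l$ they both belong to one block of $\mathcal P_j$, also if they are on the same level. Thus every block lies in a single connected component, and for each component $K$ and each $j<l$ the part of $K$ in levels $j,j+1$ is a union of blocks of $\mathcal P_j$.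

**Step 3: components are small.** There are at most $R'(n+1)\le2R'n$ vertices, and joined vertices have positions at distance $\le D_0$. Two vertices of one component are joined by a path with fewer edges than there are vertices. So positions in a component have mutual distance $\le2R'D_0n$. If a component contains a near block, all its points have norm $\le D_0+2R'D_0n\le cn$, where $c:=3R'D_0$.

**Step 4: signs are conserved.** Let $K$ be a component without near blocks. For each $j<l$ its part in levels $j,j+1$ is a union of balanced blocks of $\mathcal P_j$. So the sum of its signs at level $j$ is congruent mod $p$ to that at level $j+1$, where an empty sum counts as $0$. Hence the sums at levels $0$ and $l$ agree mod $p$. The non-empty intersections of the components with (level $0$) $\sqcup$ (level $l$) form the required partition. $\square$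

The clusters drift by an amount proportional to the length of the path. This is exactly the error that $\approx_n$ ignores.

## Maximal support and the counting argument

Now we prove Theorem 1.

**Step (i): $\pi_n\varphi[x_b]$ is locally constant.** The purpose is to turn Lemma 3 into an equality. Let $n$ be infinite and $b,b'\in{}^{\ast}\mathbb N^{k_1}$ with $|b-b'|\le n$. Then
$$\pi_n\varphi[x_b]=\pi_n\varphi[x_{b'}]. \tag{6}$$
Indeed (5) and (3) give $\pi_n\varphi[x_b]=\sum_{W(b)}\varepsilon_i[y_i]_n$, and similarly for $b'$. By transfer of Lemma 3, $W(b)\sqcup W(b')$ is partitioned into blocks of diameter $\le cn$, so each block lies in one $\approx_n$-class. A block that is not balanced has all points of norm $\le cn$, so it lies in $0_n$ and contributes $0$ to both sides. A balanced block contributes equally to both sides.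

**Step (ii): choice of $b_0$ and $n$.** We choose a point with the largest support and a scale at which this support stays visible. Let $m=\max_{b\in{}^{\ast}\mathbb N^{k_1}}|\operatorname{supp}\varphi[x_b]|\le R'$, attained at $b_0$. Since $k_1\ge1$, there are infinite $b$. For these $[x_b]\ne0$ by Lemma 2, and $\varphi$ is injective, so $m\ge1$. Let $\operatorname{supp}\varphi[x_{b_0}]$ consist of the classes of $y_1,\dots,y_m\in{}^{\ast}\mathbb N^{k_2}$. These classes are non-zero and distinct, so
$$H=\min\bigl(\{|y_j|\}_j\cup\{|y_i-y_j|\}_{i\ne j}\bigr)$$
is infinite. Put $n=\lfloor\sqrt H\rfloor$. This is infinite, and for every standard $C$ we have $Cn<n^2\le H$ as soon as $C\geq 1$, because $n$ is infinite. So $[y_1]_n,\dots,[y_m]_n$ are distinct and different from $0_n$. The vector $\varphi[x_{b_0}]$ has non-zero coefficients at the $y_j$, hence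
$$\operatorname{supp}\pi_n\varphi[x_{b_0}]=\{[y_1]_n,\dots,[y_m]_n\}.$$

**Step (iii): supports near $b_0$.** We show that near $b_0$ all support points stay within $O(n)$ of the $y_j$. Let
$$b\in\mathcal B:=\{b\in{}^{\ast}\mathbb N^{k_1}:|b-b_0|\le n\}.$$
By (6), $\operatorname{supp}\pi_n\varphi[x_b]=\{[y_1]_n,\dots,[y_m]_n\}$, which has $m$ elements. It is contained in the image of $\operatorname{supp}\varphi[x_b]$, which has at most $m$ elements by maximality. Hence $|\operatorname{supp}\varphi[x_b]|=m$, and its classes map bijectively onto $\{[y_1]_n,\dots,[y_m]_n\}$. So every class in $\operatorname{supp}\varphi[x_b]$ is represented by a point $y$ of $W(b)$ with $\min_j|y-y_j|\le Cn$ for some standard $C$. Also $\varphi[x_b]\ne0$, so $[x_b]\ne0$ and $b$ is infinite.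

Here maximality matters. Without it, $\varphi[x_b]$ could have further support classes that merge or vanish under $\pi_n$, as in the example after Definition 5. They could lie far from the $y_j$, and the next step might need exactly those.

**Step (iv): recovering $b$ from a point near some $y_j$.** Now we use $\psi$. Let $b\in\mathcal B$. Since $[x_b]=\psi\varphi[x_b]$ is a linear combination of the $\psi[x_y]$, with $y$ running over representatives in $W(b)$ of the classes in $\operatorname{supp}\varphi[x_b]$, the non-zero class of $b$ lies in $\operatorname{supp}\psi[x_y]$ for one such $y$. Hence $b\sim\beta$ for some point $\beta$ of $W'(y)$. By (iii), $\min_j|y-y_j|\le Cn$ for a standard $C$. So far the standard bounds depend on $b$. To make them uniform, consider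
$$h(b)=\min\Bigl\{|b-\beta|+\bigl\lceil\tfrac1n\min_j|y-y_j|\bigr\rceil:\ y\text{ a point of }W(b),\ \beta\text{ a point of }W'(y)\Bigr\},$$
with $h(b)=n$ if the set is empty, which does not occur on $\mathcal B$. We have just seen that $h(b)$ is finite for every $b\in\mathcal B$. The function $h$ is internal, being built from $W,W'$ and the fixed parameters $n,y_1,\dots,y_m$, and $\mathcal B$ is a non-empty hyperfinite internal set. So $h$ attains a maximum on $\mathcal B$. As a value of $h$ on $\mathcal B$, this maximum is finite. Therefore there is one standard integer $C\ge1$ with $h\le C$ on all of $\mathcal B$.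

**Step (v): counting.** Let $Y=\bigcup_{j\le m}\{y\in{}^{\ast}\mathbb N^{k_2}:|y-y_j|\le Cn\}$. For $b\in\mathcal B$, a pair $(y,\beta)$ attaining the minimum in $h(b)\le C$ has $y\in Y$ and $|b-\beta|\le C$. Thus
$$\mathcal B\subseteq\bigcup_{y\in Y}\ \bigcup_{\beta\text{ a point of }W'(y)}\{b\in{}^{\ast}\mathbb N^{k_1}:|b-\beta|\le C\}.$$
Count both sides by internal cardinality. On the left, $\mathcal B$ contains all $b_0+v$ with $v\in{}^{\ast}\mathbb N^{k_1}$ having all coordinates $\le n/k_1$, because then $|v|\le n$. There are $(\lfloor n/k_1\rfloor+1)^{k_1}\ge(n/k_1)^{k_1}$ of these. On the right, $|Y|\le m(2Cn+1)^{k_2}$, since each coordinate of $y-y_j$ has at most $2Cn+1$ values. Each $W'(y)$ has at most $R'$ points, and each $\beta$ accounts for at most $(2C+1)^{k_1}$ elements $b$. Hence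
$$(n/k_1)^{k_1}\le|\mathcal B|\le m\,(2Cn+1)^{k_2}\cdot R'\cdot(2C+1)^{k_1}. \tag{7}$$
Since $2Cn+1\le3Cn$, (7) gives $n^{k_1}\le M\,n^{k_2}$ with the standard number $M=k_1^{k_1}\,m\,R'\,(2C+1)^{k_1}(3C)^{k_2}$. If $k_1>k_2$, then $n\le n^{k_1-k_2}\le M$, which is impossible because $n$ is infinite. So $k_1\le k_2$, that is, $k_p(Q_1)\le k_p(Q_2)$. This proves Theorem 1, and with it Theorems 2 and 3. $\blacksquare$
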